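# Compact closures of countable discrete sets: the role of $\mathfrak d$ and $\mathrm{cof}(\mathcal M)$

## 1. Two theorems on $\omega D$-bounded spaces of countable tightness

**Theorem A (ZFC).** If $\mathfrak d>\omega_1$, then every regular, countably tight, $\omega D$-bounded space is $\omega$-bounded.

**Theorem B.** The following are equivalent.

1. $\mathrm{cof}(\mathcal M)=\omega_1$.
2. There is a first countable, locally compact, separable, regular $\omega D$-bounded space that is not $\omega$-bounded.
3. There is a first countable regular $\omega D$-bounded space that is not $\omega$-bounded.
4. There is a regular, countably tight $\omega D$-bounded space of pointwise countable type (e.g. a locally compact one) that is not $\omega$-bounded.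

**Corollary.** In the Cohen model (add $\omega_2$ Cohen reals to a model of CH) we have $\mathfrak b=\omega_1$, and every regular, countably tight, $\omega D$-bounded space is $\omega$-bounded. Hence $\mathfrak b=\omega_1$ does not imply the existence of a countably tight, or a Fréchet, or a first countable regular space that is $\omega D$-bounded but not $\omega$-bounded.

The question answered by the corollary is posed in Juhász, Soukup and Szentmiklóssy, "Between countably compact and $\omega$-bounded", arXiv:1406.7805 (2014). In plain words: suppose the closure of every countable *discrete* subspace of $X$ is compact. Must the closure of *every* countable subset be compact? Three results are known.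

* Regular $\omega D$-bounded spaces of countable tightness are $\omega N$-bounded: every countable nowhere dense subset has compact closure.
* If $\mathfrak b>\omega_1$, then every regular, countably tight, $\omega D$-bounded space is $\omega$-bounded.
* Under $\mathfrak p=\mathrm{cof}(\mathcal M)=\omega_1$ (in particular under CH) there is a first countable, locally compact, separable, regular $\omega D$-bounded space that is not compact, hence not $\omega$-bounded.

So a counterexample requires $\mathfrak b=\omega_1$, and the question is whether $\mathfrak b=\omega_1$ is enough to produce one. The answer is no, in all three variants. Since $\mathfrak b\le\mathfrak d$, Theorem A strengthens the second result. Under CH all three kinds of space exist, so the three existence statements are independent of ZFC $+\ \mathfrak b=\omega_1$.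

Theorem B says exactly when first countable examples exist, or locally compact countably tight ones. In particular even $\mathfrak d=\omega_1$ does not yield a first countable example: in the random model $\mathfrak b=\mathfrak d=\omega_1<\mathrm{non}(\mathcal M)$ (Blass, *Combinatorial cardinal characteristics of the continuum*, Handbook of Set Theory, §11), and $\mathrm{non}(\mathcal M)\le\mathrm{cof}(\mathcal M)$. For the Fréchet and the countably tight variants we get only that $\mathrm{cof}(\mathcal M)=\omega_1$ implies existence, and existence implies $\mathfrak d=\omega_1$. These notes do not determine what happens for spaces not of pointwise countable type when $\mathfrak d=\omega_1<\mathrm{non}(\mathcal M)$.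

## 2. Boundedness, countable tightness, pointwise countable type

Regular spaces are $T_1$ by convention, hence Hausdorff. We write "nwd" for nowhere dense, and call a space crowded if it has no isolated points.

**Definition.** A space $X$ is $\omega D$-bounded if every countable subspace that is discrete in its own topology has compact closure in $X$. It is $\omega$-bounded if every countable subset has compact closure.

The ordinal space $\omega_1$ is $\omega$-bounded, because a countable set lies in some compact interval $[0,\alpha]$; it is not compact. The discrete space $\omega$ is not $\omega D$-bounded. A separable $\omega$-bounded space is compact, being the closure of a countable set.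

Every $\omega D$-bounded $T_1$ space is countably compact: otherwise it contains a countably infinite closed discrete set, which is its own non-compact closure. The converse fails. Take $p\in\beta\omega\setminus\omega$ and $X=\beta\omega\setminus\{p\}$. The discrete set $\omega$ is dense in $X$, and $X$ is not compact, so $X$ is not $\omega D$-bounded. To see that $X$ is countably compact, note that an infinite subset of $X$ contains distinct points $d_n$ with pairwise disjoint open neighborhoods $O_n$ in $\beta\omega$. Disjoint open sets in $\beta\omega$ have disjoint closures, so $\{d_{2n}:n<\omega\}$ and $\{d_{2n+1}:n<\omega\}$ have disjoint closures. Each of them has an accumulation point in $\beta\omega$, and at least one of these two points is not $p$.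

**Definition.** A space is countably tight if, whenever $x\in\overline S$, there is a countable $S_0\subseteq S$ with $x\in\overline{S_0}$. It is Fréchet if, whenever $x\in\overline S$, some sequence in $S$ converges to $x$.

First countable implies Fréchet, which implies countably tight. Countable tightness passes to all subspaces. In a countably tight space, a set that contains the closure of each of its countable subsets is closed; this is how we shall use the property. The space $\omega_1+1$ is not countably tight, since its last point is in the closure of $\omega_1$ but of no countable subset of $\omega_1$.

**Definition.** A compact set $K\subseteq Z$ has countable character in $Z$ if there are open sets $W_n\supseteq K$ $(n<\omega)$ such that every open $O\supseteq K$ contains some $W_n$. The space $Z$ has pointwise countable type if every point lies in a compact set of countable character in $Z$.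

First countable spaces have this property, with $K=\{x\}$. So do locally compact regular spaces. Given $x$, choose open sets $U_n\ni x$ with $\overline{U_0}$ compact and $\overline{U_{n+1}}\subseteq U_n$, and let $K=\bigcap_n\overline{U_n}=\bigcap_nU_n$. If $O\supseteq K$ is open, the decreasing compact sets $\overline{U_n}\setminus O$ have empty intersection, so one of them is empty, and $U_n\subseteq O$.

**Definition.** A local $\pi$-base at $p$ is a family of nonempty open sets such that every neighborhood of $p$ contains a member. A $\pi$-base of $X$ is a family of nonempty open sets such that every nonempty open set contains a member.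

The members of a local $\pi$-base need not contain $p$, and this matters. Let $Z=S\cup\{\infty\}$ be the one-point compactification of an uncountable discrete set $S$. There is no countable local base at $\infty$: a countable intersection of neighborhoods of $\infty$ has countable complement. But for any distinct $s_0,s_1,\ldots$ in $S$ the family $\{\{s_n\}:n<\omega\}$ is a local $\pi$-base at $\infty$, because a neighborhood of $\infty$ omits only finitely many points. This $Z$ is countably tight, since every infinite subset of $S$ has $\infty$ in its closure. On the other hand, the last point of $\omega_1+1$ has no countable local $\pi$-base. Each nonempty open set contains an ordinal below $\omega_1$; given countably many open sets, let $\delta<\omega_1$ bound one such ordinal from each, and then $(\delta,\omega_1]$ contains none of the sets.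

## 3. The cardinals, and the Cohen model

For $f,g\in\omega^\omega$, write $f<^*g$ if $f(n)<g(n)$ for all but finitely many $n$. The bounding number $\mathfrak b$ is the least size of a family unbounded in this order. The dominating number $\mathfrak d$ is the least size of a dominating family, i.e. one in which every $f\in\omega^\omega$ is below some member. Replacing $<$ by $\le$ changes neither cardinal, since one can add $1$ to the larger function. Countable families are bounded: given $f_0,f_1,\ldots$, let $g(n)=1+\max_{i\le n}f_i(n)$. So $\omega_1\le\mathfrak b\le\mathfrak d$.

For theorem-proving purposes, the difference between the two cardinals is this. Given $\omega_1$ functions $h_\alpha$: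

* if $\mathfrak b>\omega_1$, some $f$ satisfies, for every $\alpha$, $f(m)\ge h_\alpha(m)$ for all but finitely many $m$;
* if $\mathfrak d>\omega_1$, some $f$ satisfies, for every $\alpha$, $f(m)>h_\alpha(m)$ for infinitely many $m$.

Let $\mathcal M$ be the ideal of meager sets of reals. Then $\mathrm{cof}(\mathcal M)$ is the least size of a subfamily of $\mathcal M$ such that every meager set is contained in one of its members; $\mathrm{non}(\mathcal M)$ is the least size of a nonmeager set; $\mathrm{cov}(\mathcal M)$ is the least number of meager sets covering the line; $\mathrm{add}(\mathcal M)$ is the least size of a family of meager sets with nonmeager union. Finally $\mathfrak p$ is the least size of a family of infinite subsets of $\omega$ such that every finite subfamily has infinite intersection (the strong finite intersection property), but no infinite set is almost contained in every member (no infinite pseudointersection). We shall quote the following facts.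

* **(F1)** $\omega_1\le\mathfrak p\le\mathrm{add}(\mathcal M)\le\mathrm{cof}(\mathcal M)$.
* **(F2)** $\mathfrak b\le\mathrm{non}(\mathcal M)$ and $\mathrm{cov}(\mathcal M)\le\mathfrak d$. In the Cohen model $\mathrm{non}(\mathcal M)=\omega_1$ and $\mathrm{cov}(\mathcal M)=\omega_2$ (Blass, §11; Bartoszyński–Judah, *Set Theory*, §7.5).
* **(F3)** $\mathrm{cof}(\mathcal M)=\max\{\mathfrak d,\mathrm{non}(\mathcal M)\}$ (Bartoszyński–Judah, Thm 2.2.11; Blass, Thm 5.6).
* **(F4)** (Bartoszyński's theorem) $\mathrm{non}(\mathcal M)$ is the least size of a family $\mathcal Z\subseteq\omega^\omega$ such that every $g\in\omega^\omega$ agrees infinitely often with some $z\in\mathcal Z$ (Bartoszyński–Judah, Thm 2.4.7; Blass, Thm 5.9).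

**Proof of the Corollary from Theorem A.** By (F2), in the Cohen model $\omega_1\le\mathfrak b\le\mathrm{non}(\mathcal M)=\omega_1$, while $\mathfrak d\ge\mathrm{cov}(\mathcal M)=\omega_2>\omega_1$. So $\mathfrak b=\omega_1$ there, and Theorem A applies. As first countable implies Fréchet and Fréchet implies countably tight, none of the three kinds of space exists in that model. $\square$

It remains to prove Theorems A and B.

## 4. Lindelöf spaces, isolated points, and the crowded core

Let $X$ be $\omega D$-bounded and $T_1$, so countably compact. If the closure of a countable set $B$ is Lindelöf, then it is compact, because it is also countably compact. This settles, for instance, all metrizable $X$. If the isolated points of $\overline B$ are dense in $\overline B$, then $\overline B$ is compact as well: an isolated point of $\overline B$ belongs to $B$, so the isolated points form a countable discrete set, whose closure is $\overline B$.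

The difficulty is at the other extreme, when $\overline B$ is crowded. There the hypothesis speaks only about nwd sets, for a discrete subspace $D$ of a crowded $T_1$ space is nwd. Indeed, suppose $O\ne\emptyset$ is open and $O\subseteq\overline D$. Pick $d\in O\cap D$ and an open $O'\subseteq O$ with $O'\cap D=\{d\}$. Then $O'\setminus\{d\}$ is open, nonempty since $X$ is crowded, contained in $\overline D$, and disjoint from $D$, which is impossible. So a dense countable set is never a finite union of discrete sets, and compactness of $X$ cannot be read off from finitely many instances of the hypothesis.

The next argument shows that a counterexample always contains one of this extreme kind.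

**Reduction.** Let $X$ be regular, countably tight, $\omega D$-bounded, and not $\omega$-bounded. The first three properties pass to closed subspaces. Let $B$ be countable with $\overline B$ not compact, and replace $X$ by $\overline B$. Let $J$ be the set of isolated points of $X$. Since $B$ is dense, $J\subseteq B$, so $J$ is countable and discrete and $\overline J$ is compact. Put $A=B\setminus\overline J$. Then $X=\overline J\cup\overline A$, so $\overline A$ is not compact.

We check that $\overline A$ is crowded. Suppose $y$ is isolated in $\overline A$. Then $y\in A$, because $A$ is dense in $\overline A$; hence $y\notin\overline J$. So there is an open $O\ni y$ in $X$ with $O\cap\overline A=\{y\}$ and $O\cap\overline J=\emptyset$. As $O\subseteq X\setminus\overline J\subseteq\overline A$, we get $O=\{y\}$. So $y\in J$, a contradiction.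

Replacing $X$ by $\overline A$, we have reached the following situation.

> (R) $X$ is regular, countably tight, $\omega D$-bounded (hence countably compact), crowded and not compact, and $A$ is a countable dense subset of $X$.

## 5. Countable sets that accumulate only off $\bigcup_iV_i$

Assume (R), and let $F\subseteq X$ be closed and nwd. The purpose of this section is to approach every point of $F$ by discrete subsets of $A$, and to organize these discrete sets so that they look like sets below the graph of a function.

The set $A_F:=A\setminus F$ is dense, since $X\setminus F$ is open and dense. It is infinite, since nonempty open sets in a crowded $T_1$ space are infinite and a dense set meets each of them in an infinite set. Enumerate it injectively as $\{a_i:i<\omega\}$. By regularity fix open $V_i\ni a_i$ with $\overline{V_i}\cap F=\emptyset$. Put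
$$H=X\setminus\bigcup_iV_i,\qquad L_m=(A_F\cap V_m)\setminus\bigcup_{i<m}V_i,$$
$$\mathcal I=\{D\subseteq A_F:\ D\cap V_i\text{ is finite for all }i\}.$$

The set $H$ is closed, contains $F$, and is disjoint from $A_F$. The sets $L_m$ partition $A_F$: each $a\in A_F$ is in $L_m$ for the least $m$ with $a\in V_m$. In particular $A_F\cap V_i\subseteq\bigcup_{m\le i}L_m$, and also $L_m\subseteq V_m$. Therefore
$$D\in\mathcal I\iff D\cap L_m\text{ is finite for all }m\qquad(D\subseteq A_F). \tag{5.1}$$

Let $D\in\mathcal I$. A point of $V_i$ is not an accumulation point of $D$, because $D\cap V_i$ is finite. So $D$ has no accumulation point in $\bigcup_iV_i\supseteq D$. Hence $D$ is discrete and $\overline D$ is compact. All points of $\overline D\setminus D$ are accumulation points of $D$, so they are in $H$; and $D\cap H=\emptyset$. Define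
$$D^*:=\overline D\cap H=\overline D\setminus D .$$
It is compact. If $D$ is infinite, then $D^*\ne\emptyset$ by countable compactness. Clearly subsets of members of $\mathcal I$ are in $\mathcal I$.

Here is an example of the definitions; they make sense without the non-compactness in (R). Let $X=[0,1]$, let $A$ be the set of rationals in it, and let $F=\{0\}$. If we take $V_i=(a_i/2,1]$, then $D\in\mathcal I$ iff $D\cap(\varepsilon,1]$ is finite for all $\varepsilon>0$. So the infinite members of $\mathcal I$ are the ranges of injective sequences of positive rationals in $(0,1]$ converging to $0$, and $H=F$. In general $H$ is larger than $F$. In the same space take $V_i=[0,1]\cap(a_i-r_i,a_i+r_i)$ with $0<r_i<a_i$ and $r_i\le2^{-i-4}$. The closures of the $V_i$ have total length at most $\sum_i2^{-i-3}=\frac14$, so there is $h\in(0,1]$ outside all of them. A sequence of distinct positive rationals in $(0,1]$ converging to $h$ has only finitely many terms in each $V_i$, so its range $D$ is in $\mathcal I$, with $D^*=\{h\}\not\subseteq F$. Nothing below requires $H=F$.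

**Lemma 1.** (i) If $c_k\in D_k^*$ with $D_k\in\mathcal I$ for $k<\omega$, then there is $D\in\mathcal I$ with $c_k\in D^*$ for all $k$.
(ii) Every $x\in F$ lies in $D^*$ for some $D\in\mathcal I$.

**Proof of (i).** The aim is to unite the $D_k$ after cutting a finite part off each. Let
$$D=\bigcup_k\Bigl(D_k\setminus\bigcup_{i\le k}V_i\Bigr).$$
The $k$th piece is disjoint from $V_i$ when $k\ge i$. So $D\cap V_i\subseteq\bigcup_{k<i}(D_k\cap V_i)$ is finite, and $D\in\mathcal I$. Moreover $D_k\setminus D\subseteq D_k\cap\bigcup_{i\le k}V_i$ is finite. The point $c_k$ is in $\overline{D_k}$ and not in $D_k$, so removing finitely many points does not matter: $c_k\in\overline{D_k\cap D}\subseteq\overline D$. As $c_k\in H$, we get $c_k\in D^*$.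

**Proof of (ii).** The aim is to show that the set of all points reached by $\mathcal I$ is closed, and that a point of $F$ outside it would give a new point reached by $\mathcal I$.

**Step 1.** *To show that $C:=\bigcup\{D^*:D\in\mathcal I\}$ is closed.* By (i), every countable subset of $C$ lies in a single $D^*\subseteq C$. As $D^*$ is compact, it is closed, so the closure of the countable set is contained in $C$. By countable tightness $C$ is closed.

**Step 2.** *To show that $F\subseteq C$.* Suppose $x\in F\setminus C$. By regularity take an open $G\ni x$ with $\overline G\cap C=\emptyset$. For each $n$, the set $G\setminus\bigcup_{i<n}\overline{V_i}$ is an open neighborhood of $x$, because $\overline{V_i}\cap F=\emptyset$. Since $x\in\overline{A_F}\setminus A_F$, it contains infinitely many points of $A_F$. So we can choose distinct points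
$$d_n\in (A_F\cap G)\setminus\bigcup_{i<n}\overline{V_i}\qquad(n<\omega).$$
Let $D=\{d_n:n<\omega\}$. Then $D\cap V_i\subseteq\{d_n:n\le i\}$, so $D\in\mathcal I$, and $D$ is infinite. Hence $\emptyset\ne D^*\subseteq\overline G\cap C=\emptyset$, a contradiction. $\square$

**Corollary 2.** Under (R), every countable nwd $N\subseteq X$ has compact closure.

**Proof.** We may assume $N\neq\emptyset$. Use the setup with $F=\overline N$. By Lemma 1(ii) each point of $N$ is in some $D^*$, and by Lemma 1(i) a single $D\in\mathcal I$ satisfies $N\subseteq D^*\subseteq\overline D$. The set $\overline D$ is compact, hence so is $\overline N$. $\square$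

## 6. A non-compact nowhere dense closure carried by $\omega_1$ points

By Corollary 2, countable nwd sets are harmless. The failure of compactness is already visible on a nwd set of size at most $\omega_1$.

**Lemma 3.** Under (R), there is a nwd set $Y=\{x_\alpha:\alpha<\omega_1\}\subseteq X$ with $\overline Y$ not compact.

**Proof. Step 1.** *To find a closed nwd set that no countable part of a suitable cover can cover.* As $X$ is not compact, there is an open cover without a finite subcover; closing it under finite unions gives an open cover $\mathcal U$, closed under finite unions, with $X\notin\mathcal U$. For $a\in A$ choose an open $O_a\ni a$ contained in a member of $\mathcal U$, and let $T=X\setminus\bigcup_{a\in A}O_a$. It is the complement of a dense open set, so it is closed and nwd.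

No $U\in\mathcal U$ contains $T$. Otherwise the closed, hence countably compact, set $X\setminus U$ is covered by the countably many $O_a$, so by finitely many of them. Each of these is contained in a member of $\mathcal U$, so $X$ is a finite union of members of $\mathcal U$ and therefore a member, a contradiction.

No countable subfamily of $\mathcal U$ covers $T$ either. Since $T$ is countably compact, finitely many members would cover it, and their union would be a member of $\mathcal U$ containing $T$.

**Step 2.** *To choose the points.* We go by recursion on $\alpha<\omega_1$. The set $\{x_\beta:\beta<\alpha\}\subseteq T$ is countable and nwd, so its closure is compact by Corollary 2. As $\mathcal U$ is closed under finite unions, this closure is contained in some $U_\alpha\in\mathcal U$. By Step 1 we can pick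
$$x_\alpha\in T\setminus\bigcup_{\beta\le\alpha}U_\beta .$$

**Step 3.** *To check that $\overline Y$ is not compact.* The set $Y\subseteq T$ is nwd. By countable tightness, and since countable subsets of $\omega_1$ are bounded,
$$\overline Y=\bigcup_{\alpha<\omega_1}\overline{\{x_\beta:\beta<\alpha\}}\subseteq\bigcup_{\alpha<\omega_1}U_\alpha .$$
If $\overline Y$ were compact, finitely many of the $U_\alpha$ would cover $Y$. But $x_\gamma\notin U_\alpha$ whenever $\gamma\ge\alpha$, so for $\gamma$ at least as large as these finitely many indices, $x_\gamma$ is not covered. $\square$

From now on $Y=\{x_\alpha:\alpha<\omega_1\}$ is the set from Lemma 3, $F=\overline Y$, which is closed and nwd, and the notation $A_F,a_i,V_i,H,L_m,\mathcal I,D^*$ refers to this $F$. If $N\subseteq A_F$ has compact closure, then $Y\not\subseteq\overline N$, since otherwise $\overline Y$ would be a closed subset of a compact set. Thus a contradiction to (R) follows as soon as we find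
$$N\subseteq A_F\ \text{ with }\ \overline N\text{ compact and } Y\subseteq\overline N. \tag{6.1}$$

## 7. Almost containing and infinitely often meeting $\omega_1$ members of $\mathcal I$

By Lemma 1(ii), choose $D_\alpha\in\mathcal I$ with $x_\alpha\in D_\alpha^*$ for each $\alpha<\omega_1$. The natural way to (6.1) is to find one $D\in\mathcal I$ that almost contains every $D_\alpha$.

This works if $\mathfrak b>\omega_1$. Put $h_\alpha(m)=\max\{j:a_j\in D_\alpha\cap L_m\}$, or $0$ if $D_\alpha\cap L_m=\emptyset$. Take $f$ such that, for every $\alpha$, $f(m)\ge h_\alpha(m)$ for all but finitely many $m$, and let $D=\bigcup_m\{a_j\in L_m:j\le f(m)\}$. Then $D\in\mathcal I$ by (5.1), and $D_\alpha\cap L_m\subseteq D$ for almost all $m$. Hence $D_\alpha\setminus D$ is finite, and $x_\alpha\in\overline{D_\alpha}\setminus D_\alpha$ gives $x_\alpha\in\overline D$. This is (6.1), and it proves the known theorem for $\mathfrak b>\omega_1$.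

If $\mathfrak b=\omega_1$, the $\omega_1$ functions $h_\alpha$ may be unbounded, and then the $f$ used above does not exist. When $\mathfrak d>\omega_1$ we still have something: a function not dominated by any of $\omega_1$ given ones. It gives the following.

**Lemma 4.** Suppose $\mathfrak d>\omega_1$, and let $E_\xi\in\mathcal I$ be infinite for $\xi<\omega_1$. Then there is $D\in\mathcal I$ such that $D\cap E_\xi$ is infinite for every $\xi<\omega_1$.

**Proof. Step 1.** *To code $E_\xi$ by a function.* Put
$$M_\xi=\{m:E_\xi\cap L_m\ne\emptyset\}. \tag{7.1}$$
It is infinite, because $E_\xi$ is infinite and each $E_\xi\cap L_m$ is finite. For $m\in M_\xi$ let $p_\xi(m)=\min\{j:a_j\in E_\xi\cap L_m\}$. This is only a partial function, so for all $m<\omega$ let $p'_\xi(m)=p_\xi(\min(M_\xi\setminus m))$, where $M_\xi\setminus m=\{m'\in M_\xi:m'\ge m\}$.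

**Step 2.** *To choose $f$, and bring its advantage onto $M_\xi$.* As $\mathfrak d>\omega_1$, there is $f\in\omega^\omega$ such that for every $\xi$, $f(m)>p'_\xi(m)$ for infinitely many $m$. Replacing $f(m)$ by $\max_{i\le m}f(i)$ keeps this true, so we may assume that $f$ is nondecreasing. If $f(m)>p'_\xi(m)$ and $m'=\min(M_\xi\setminus m)\ge m$, then
$$f(m')\ge f(m)>p'_\xi(m)=p_\xi(m').$$
Since $m'\ge m$, infinitely many $m$ yield infinitely many $m'$. So $f(m')>p_\xi(m')$ for infinitely many $m'\in M_\xi$.

**Step 3.** *To define $D$.* Let $D=\bigcup_m\{a_j\in L_m:j\le f(m)\}$. Each $D\cap L_m$ is finite, so $D\in\mathcal I$ by (5.1). For each of the infinitely many $m'$ from Step 2, the point $a_j$ with $j=p_\xi(m')$ is in $D\cap E_\xi\cap L_{m'}$. The $L_{m'}$ are disjoint, so $D\cap E_\xi$ is infinite. $\square$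

Is it enough to meet each $D_\alpha$ in an infinite set? For first countable $X$ it is. If $\{G_n:n<\omega\}$ is a decreasing open base at $x_\alpha$, choose distinct $d_n\in(A_F\cap G_n)\setminus\bigcup_{i<n}\overline{V_i}$, as in the proof of Lemma 1(ii). Then $D_\alpha=\{d_n:n<\omega\}$ is in $\mathcal I$ and converges to $x_\alpha$, so every infinite subset of $D_\alpha$ has $x_\alpha$ in its closure. Lemma 4 applied to $E_\alpha=D_\alpha$ gives $D\in\mathcal I$ with $Y\subseteq\overline D$, which is (6.1). So Theorem A is proved for first countable spaces.

In general this is not enough. Suppose $D_\alpha^*$ contains a point $y\ne x_\alpha$. Take an open $G\ni y$ with $x_\alpha\notin\overline G$. Then $D_\alpha\cap G$ is an infinite subset of $D_\alpha$, since $y$ is an accumulation point of $D_\alpha$, and $x_\alpha$ is not in its closure. The set $D$ from Lemma 4 might meet $D_\alpha$ only in such a part.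

The way out is to prescribe where $D$ has to meet $D_\alpha$. Suppose the compact space $K_\alpha=D_\alpha^*$ has a *countable* local $\pi$-base $\{G_{\alpha,n}:n<\omega\}$ at $x_\alpha$. For each $n$ we can split off an infinite part $E_{\alpha,n}$ of $D_\alpha$ all of whose accumulation points are in $G_{\alpha,n}$. If $D$ meets every $E_{\alpha,n}$ in an infinite set, then $\overline D\cap K_\alpha$ meets every $G_{\alpha,n}$, hence every neighborhood of $x_\alpha$ in $K_\alpha$, and $x_\alpha\in\overline D$. There are still only $\omega_1\cdot\omega=\omega_1$ sets to meet. A local $\pi$-base suffices here because we never need to converge to $x_\alpha$ directly, and the next section shows that countable tightness provides a countable one.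

## 8. Countable tightness gives countable local $\pi$-bases

The next lemma extends Shapirovskiĭ's theorem, which is the case $Z=K$. That case is used for Theorem A; the general case is used for Theorem B. The space $\omega_1+1$ of Section 2 shows that countable tightness cannot be dropped.

**Lemma 5.** Let $Z$ be regular, and let $K\subseteq Z$ be compact, countably tight, and of countable character in $Z$. Then every $p\in K$ has a countable local $\pi$-base in $Z$.

**Proof.** Let $\{W_n:n<\omega\}$ be a neighborhood base of open sets for $K$. Suppose that $p\in K$ has no countable local $\pi$-base in $Z$. From this we build a sequence of length $\omega_1$ in $K$ that contradicts countable tightness.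

**Step 1.** *To build open sets $U_\alpha,V_\alpha\ni p$ $(\alpha<\omega_1)$ such that $\overline{V_\alpha}$ contains no open set definable from the earlier ones.* (The sets $V_\alpha$ of this proof have nothing to do with the $V_i$ of Section 5.) At stage $\alpha$, let $\mathcal G_\alpha$ be the family of all nonempty finite intersections of sets from
$$\{W_n:n<\omega\}\cup\{U_\beta:\beta<\alpha\}\cup\{Z\setminus\overline{V_\beta}:\beta<\alpha\}.$$
It is a countable family of nonempty open sets, so it is not a local $\pi$-base at $p$. Hence some open $G\ni p$ contains no member of $\mathcal G_\alpha$. By regularity choose open $V_\alpha\ni p$ with $\overline{V_\alpha}\subseteq G$ and open $U_\alpha\ni p$ with $\overline{U_\alpha}\subseteq V_\alpha$. Then every member of $\mathcal G_\alpha$ meets $Z\setminus\overline{V_\alpha}$.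

**Step 2.** *To show that early $U$'s and late complements of $\overline V$'s intersect.* We claim that for all $n$ and all finite $a,b\subseteq\omega_1$ such that every element of $a$ is less than every element of $b$,
$$W_n\cap\bigcap_{\beta\in a}U_\beta\cap\bigcap_{\gamma\in b}(Z\setminus\overline{V_\gamma})\ne\emptyset . \tag{8.1}$$
We use induction on $|b|$. If $b=\emptyset$, the set contains $p$. If $b\ne\emptyset$, let $\gamma=\max b$. The set in (8.1) for $a$ and $b\setminus\{\gamma\}$ is nonempty by the induction hypothesis, and all its indices are below $\gamma$, so it is a member of $\mathcal G_\gamma$. By Step 1 it meets $Z\setminus\overline{V_\gamma}$.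

**Step 3.** *To move the intersection into $K$.* For $a,b$ as above, the closed set
$$Q=\bigcap_{\beta\in a}\overline{U_\beta}\cap\bigcap_{\gamma\in b}(Z\setminus V_\gamma)$$
meets every $W_n$ by (8.1). So $Q$ meets $K$: otherwise $Z\setminus Q$ is an open set containing $K$, so it contains some $W_n$, which is then disjoint from $Q$.

**Step 4.** *To choose the sequence.* Fix $\alpha<\omega_1$. By Step 3, the closed subsets $K\cap\overline{U_\beta}$ $(\beta<\alpha)$ and $K\setminus V_\gamma$ $(\gamma\ge\alpha)$ of the compact space $K$ have the finite intersection property. So there is
$$x_\alpha\in K\cap\bigcap_{\beta<\alpha}\overline{U_\beta}\cap\bigcap_{\gamma\ge\alpha}(Z\setminus V_\gamma).$$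
(These points, too, are local to this proof.) Reading this for a fixed $\alpha$ and all indices $\beta$,
$$\{x_\beta:\beta\le\alpha\}\subseteq Z\setminus V_\alpha,\qquad\{x_\beta:\beta>\alpha\}\subseteq\overline{U_\alpha}. \tag{8.2}$$

**Step 5.** *To contradict countable tightness.* Let $S=\overline{\{x_\alpha:\alpha<\omega_1\}}$. Since $K$ is closed in $Z$, $S\subseteq K$, and $S$ is compact. By (8.2), finitely many of the sets $S\cap\overline{U_\alpha}$ have a common point, namely $x_\beta$ for large $\beta$. So there is $s\in S\cap\bigcap_{\alpha<\omega_1}\overline{U_\alpha}$. By countable tightness of $K$, $s$ is in the closure of a countable set of points $x_\beta$, so $s\in\overline{\{x_\beta:\beta\le\alpha\}}$ for some $\alpha<\omega_1$. By (8.2) and since $Z\setminus V_\alpha$ is closed, $s\notin V_\alpha$. But $s\in\overline{U_\alpha}\subseteq V_\alpha$, a contradiction. $\square$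

## 9. $\omega_1$ infinite sets that no compact closure can meet

We return to (R), with $Y$, $F=\overline Y$ and the notation fixed at the end of Section 6. The following lemma carries out the plan from the end of Section 7. It is stated for arbitrary $N\subseteq A_F$ and not only for $N\in\mathcal I$; Theorem B needs this.

**Lemma 6.** Under (R), there are infinite sets $E_\xi\in\mathcal I$ $(\xi<\omega_1)$ such that no $N\subseteq A_F$ with compact closure has $N\cap E_\xi$ infinite for all $\xi<\omega_1$.

**Proof. Step 1.** *To define the sets.* For $\alpha<\omega_1$ choose, by Lemma 1(ii), some $D_\alpha\in\mathcal I$ with $x_\alpha\in K_\alpha:=D_\alpha^*$. The space $K_\alpha$ is compact Hausdorff and countably tight. By Lemma 5 with $Z=K=K_\alpha$ (and $W_n=K_\alpha$ for all $n$), $x_\alpha$ has a countable local $\pi$-base $\{G_{\alpha,n}:n<\omega\}$ in $K_\alpha$. Each $G_{\alpha,n}$ is nonempty and of the form $O\cap K_\alpha$ with $O$ open in $X$. Taking a point of it and using regularity, we get an open $P_{\alpha,n}\subseteq X$ with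
$$P_{\alpha,n}\cap K_\alpha\ne\emptyset,\qquad\overline{P_{\alpha,n}}\cap K_\alpha\subseteq G_{\alpha,n}. \tag{9.1}$$
Put $E_{\alpha,n}=D_\alpha\cap P_{\alpha,n}$. It is in $\mathcal I$, as a subset of $D_\alpha$. It is infinite, because $P_{\alpha,n}$ is a neighborhood of a point of $\overline{D_\alpha}\setminus D_\alpha$, i.e. of an accumulation point of $D_\alpha$.

**Step 2.** *To show that meeting all of them forces $Y\subseteq\overline N$.* Suppose $N\subseteq A_F$ and $N\cap E_{\alpha,n}$ is infinite for all $\alpha,n$. Then $N\cap E_{\alpha,n}$ is an infinite member of $\mathcal I$, so $(N\cap E_{\alpha,n})^*\ne\emptyset$. This set is contained in $\overline N$, in $\overline{P_{\alpha,n}}$, and in $\overline{D_\alpha}\cap H=K_\alpha$. With (9.1),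
$$\emptyset\ne(N\cap E_{\alpha,n})^*\subseteq\overline N\cap\overline{P_{\alpha,n}}\cap K_\alpha\subseteq\overline N\cap G_{\alpha,n}.$$
So the closed set $\overline N\cap K_\alpha$ meets every $G_{\alpha,n}$, hence every neighborhood of $x_\alpha$ in $K_\alpha$, and therefore $x_\alpha\in\overline N$. This holds for all $\alpha$, so $Y\subseteq\overline N$.

**Step 3.** *To conclude.* If $\overline N$ were compact, we would have (6.1), and $\overline Y$ would be compact, contrary to Lemma 3. Re-index the family $\{E_{\alpha,n}:\alpha<\omega_1,n<\omega\}$ as $\{E_\xi:\xi<\omega_1\}$. $\square$

## 10. $\mathfrak d>\omega_1$: proof of Theorem A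

Suppose $\mathfrak d>\omega_1$ and some regular, countably tight, $\omega D$-bounded space is not $\omega$-bounded. By the reduction of Section 4 we have a space as in (R). Let $E_\xi$ $(\xi<\omega_1)$ be the sets of Lemma 6. By Lemma 4 there is $D\in\mathcal I$ such that $D\cap E_\xi$ is infinite for every $\xi<\omega_1$. As $D\in\mathcal I$, $D$ is a countable discrete set, and $\overline D$ is compact. This contradicts Lemma 6 with $N=D$. $\square$

## 11. $\mathrm{cof}(\mathcal M)=\omega_1$: proof of Theorem B

(1)⇒(2). By (F1), $\omega_1\le\mathfrak p\le\mathrm{cof}(\mathcal M)$. So (1) gives $\mathfrak p=\mathrm{cof}(\mathcal M)=\omega_1$, and the third known result in Section 1 provides the space.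

(2)⇒(3)⇒(4). The first implication is trivial. For the second, first countable spaces are countably tight and have pointwise countable type.

(4)⇒(1). The space in (4) is a counterexample, so Theorem A gives $\mathfrak d\le\omega_1$, i.e. $\mathfrak d=\omega_1$. By (F3) it remains to show $\mathrm{non}(\mathcal M)=\omega_1$, and by (F4) it suffices to find $\omega_1$ functions $z$ such that every $g\in\omega^\omega$ agrees infinitely often with one of them.

The source of such functions is Lemma 6. It applies to every $N\subseteq A_F$ with compact closure, and by Corollary 2 every nwd $N\subseteq A_F$ is of this kind. So every nwd $N\subseteq A_F$ has finite intersection with some $E_\xi$. The plan is to attach to each $g$ a nwd set $N^g$ such that a point outside $N^g$ carries a correct guess of one value of $g$. Then an $E_\xi$ almost disjoint from $N^g$ carries infinitely many correct guesses.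

**Step 1.** *To pass to (R) without losing pointwise countable type.* Let $Z'$ be a closed subspace of $Z$, let $x\in Z'$, and let $K\ni x$ be compact with neighborhood base $\{W_n\}$ of open sets in $Z$. Then $K\cap Z'$ is compact, and $\{W_n\cap Z'\}$ is a neighborhood base of it in $Z'$. Indeed, if $O$ is open in $Z$ and $O\supseteq K\cap Z'$, then the open set $O\cup(Z\setminus Z')$ contains $K$, so it contains some $W_n$, and $W_n\cap Z'\subseteq O$. The reduction of Section 4 passes to closed subspaces only. So we may assume (R) with $X$ of pointwise countable type. Fix $Y$, $F$ and the notation as in Section 6, the sets $E_\xi$ of Lemma 6, and the infinite sets $M_\xi=\{m:E_\xi\cap L_m\ne\emptyset\}$ as in (7.1).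

**Step 2.** *To get a countable $\pi$-base of $X$.* Each $a\in A$ lies in a compact set $K$ of countable character in $X$, and $K$ is countably tight. By Lemma 5 with $Z=X$, $a$ has a countable local $\pi$-base in $X$. The union of these over $a\in A$ is countable. It is a $\pi$-base: a nonempty open set contains some $a\in A$, hence a member of the local $\pi$-base at $a$. Write it as $\{B_j:j<\omega\}$, all $B_j$ nonempty and open.

**Step 3.** *To define colorings of $A_F$ by natural numbers.* Fix a map $k\mapsto j(k)$ from $\omega$ to $\omega$ that takes every value infinitely often. Every nonempty open set $W$ contains infinitely many pairwise disjoint nonempty open sets: $W$ has two distinct points since $X$ is crowded, so it contains two disjoint nonempty open sets; keep the first, and repeat the argument inside the second. So choose pairwise disjoint nonempty open sets $O_{k,i}\subseteq B_{j(k)}$ $(i<\omega)$, and define $c_k:A_F\to\omega$ by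
$$c_k(a)=i\ \text{ if }a\in O_{k,i},\qquad c_k(a)=0\ \text{ if }a\notin\bigcup_iO_{k,i}.$$

**Step 4.** *To attach to each $g\in\omega^\omega$ a nwd set.* Put
$$N^g_m=\{a\in L_m:\ c_k(a)\ne g(k)\text{ for all }k\ge m\},\qquad N^g=\bigcup_mN^g_m .$$
Each $N^g_m$ is nwd. Given a nonempty open $O$, take $j$ with $B_j\subseteq O$, and $k\ge m$ with $j(k)=j$. Then $O_{k,g(k)}$ is a nonempty open subset of $O$. Every $a\in A_F\cap O_{k,g(k)}$ has $c_k(a)=g(k)$, so it is not in $N^g_m$.

Next, $N^g$ is nwd. As $A_F\cap V_i\subseteq\bigcup_{m\le i}L_m$ and the $L_m$ are disjoint, $N^g\cap V_i\subseteq\bigcup_{m\le i}N^g_m$, a finite union of nwd sets. Given a nonempty open $O$, the dense set $A_F\subseteq\bigcup_iV_i$ meets it, so $O\cap V_i\ne\emptyset$ for some $i$. Some nonempty open $O'\subseteq O\cap V_i$ is disjoint from $\bigcup_{m\le i}N^g_m$. Since $O'\subseteq V_i$, it is disjoint from $N^g$.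

Since $N^g\subseteq A_F$ is countable and nwd, $\overline{N^g}$ is compact by Corollary 2.

**Step 5.** *To find one correct guess in almost every $L_m$ with $m\in M_\xi$.* For $\xi<\omega_1$ and $m\in M_\xi$ fix a point $e_\xi(m)\in E_\xi\cap L_m$; this choice does not depend on $g$. Now let $g$ be given. By Lemma 6 with $N=N^g$, there is $\xi<\omega_1$ with $N^g\cap E_\xi$ finite. The points $e_\xi(m)$ $(m\in M_\xi)$ are distinct, since the $L_m$ are disjoint. So $e_\xi(m)\notin N^g$ for all but finitely many $m\in M_\xi$. For these $m$, $e_\xi(m)\in L_m\setminus N^g_m$, which means that
$$\text{there is } k\ge m\text{ with }c_k(e_\xi(m))=g(k). \tag{11.1}$$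
Let $k_{g,\xi}(m)$ be the least such $k$.

**Step 6.** *To splice these guesses into $\omega_1$ functions.* For fixed $m$, the function $k\mapsto c_k(e_\xi(m))$ agrees with $g$ at one place $k\ge m$ at least. We want a single function, chosen without knowing $g$, that agrees with $g$ infinitely often. For this we use $e_\xi(m)$ on an interval starting at $m$ and long enough to contain $k_{g,\xi}(m)$. The required length depends on $g$, and here $\mathfrak d=\omega_1$ helps.

Let $\{f_\eta:\eta<\omega_1\}$ be a dominating family. For $\xi,\eta<\omega_1$ choose $m_0<m_1<\cdots$ in the infinite set $M_\xi$ with $m_{i+1}>f_\eta(m_i)$ for all $i$, and define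
$$z_{\xi,\eta}(k)=c_k(e_\xi(m_i))\ \text{ for }m_i\le k<m_{i+1},\qquad z_{\xi,\eta}(k)=0\ \text{ for }k<m_0 .$$

**Step 7.** *To check that every $g$ is guessed infinitely often.* Given $g$, take $\xi$ as in Step 5. Extend $k_{g,\xi}$ by $0$ to all of $\omega$, and pick $\eta$ such that $f_\eta(m)\ge k_{g,\xi}(m)$ for all but finitely many $m$. Let $m_0<m_1<\cdots$ be the sequence used for $z_{\xi,\eta}$. For all but finitely many $i$, (11.1) holds for $m=m_i$, and $k=k_{g,\xi}(m_i)$ satisfies
$$m_i\le k\le f_\eta(m_i)<m_{i+1}.$$
Hence $z_{\xi,\eta}(k)=c_k(e_\xi(m_i))=g(k)$. Different $i$ give $k$ in disjoint intervals, so $z_{\xi,\eta}$ and $g$ agree at infinitely many places.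

Thus $\{z_{\xi,\eta}:\xi,\eta<\omega_1\}$ is a family of size at most $\omega_1$ as in (F4), so $\mathrm{non}(\mathcal M)\le\omega_1$. Since countable sets are meager, $\mathrm{non}(\mathcal M)=\omega_1$. With $\mathfrak d=\omega_1$ and (F3), $\mathrm{cof}(\mathcal M)=\omega_1$. $\square$
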